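# Recovering the double lower central series of a free group from its two edges

## 1. The commutator $[x,yxy^{-1}]$ in the free group on $x$ and $y$

We write $[a,b]=aba^{-1}b^{-1}$ throughout. Two identities, checked by expanding both sides, will be used constantly:
$$[aa',b]=a[a',b]a^{-1}\cdot[a,b],\qquad [a,bb']=[a,b]\cdot b[a,b']b^{-1}. \tag{1}$$

Let $K$ be the free group on $x,y$, let $X$ be the normal subgroup generated by $x$, and let $Y$ be the normal subgroup generated by $y$. Consider
$$w=[x,\,yxy^{-1}].$$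
It is a commutator of two elements of $X$, so $w\in[X,X]$. Also $Y$ is the kernel of the map $K\to\langle x\rangle$ that kills $y$, and this map sends $w$ to $[x,x]=1$, so $w\in Y$. We know two separate things: $w$ is "two deep" in the $x$-direction and "one deep" in the $y$-direction. Is it visibly both at once, that is, a product of commutators with two entries from $X$ and one from $Y$?

It is. Since $yxy^{-1}=[y,x]\,x$, the second identity in (1) gives
$$w=[x,[y,x]\,x]=[x,[y,x]]\cdot[y,x]\,[x,x]\,[y,x]^{-1}=[x,[y,x]].$$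

The same trick handles all of $[X,X]$. The elements $x_k=y^kxy^{-k}$ $(k\in\mathbb Z)$ generate $X$: the subgroup they generate contains $x$ and is normalized by $x$ and by $y$. Write $x_k=[y^k,x]\,x$. The factor $[y^k,x]$ lies in $[X,Y]$, so it commutes with all of $X$ modulo $[X,[X,Y]]$. Hence $X/[X,[X,Y]]$ is generated by central elements and the one element $x$, so it is abelian, and $[X,X]\subseteq[X,[X,Y]]$. The other inclusion holds because $[X,Y]\subseteq X$. So $[X,X]=[X,[X,Y]]$ here.

How deep is $w$ in the $y$-direction exactly? The group $Y$ is free on the elements $y_k=x^kyx^{-k}$. We have $[y,x]=y\cdot xy^{-1}x^{-1}=y_0y_1^{-1}$, so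
$$w=x[y,x]x^{-1}\cdot[y,x]^{-1}=y_1y_2^{-1}\cdot y_1y_0^{-1}.$$
In $Y/[Y,Y]$, written additively, this is $2y_1-y_0-y_2\ne0$. So $w\in Y$ but $w\notin[Y,Y]$.

Now let there be several $x$'s and several $y$'s, and let both depths be arbitrary. If an element is $m$ deep in the lower central series of $X$ and $n$ deep in that of $Y$, is it a product of commutators that exhibit $m$ entries from $X$ and $n$ entries from $Y$ simultaneously?

## 2. The double lower central series

Let $p,q\ge1$ and let $K$ be the free group on $x_1,\dots,x_p,y_1,\dots,y_q$. Let $X$ (resp. $Y$) be the normal subgroup of $K$ generated by $x_1,\dots,x_p$ (resp. by $y_1,\dots,y_q$), so $K=XY$. Let $\mathbb N=\{0,1,2,\dots\}$, and order $\mathbb N^2$ componentwise.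

**Definition.** The double lower central series $(K_{m,n})_{(m,n)\in\mathbb N^2}$ is the smallest family of subgroups of $K$ with $K_{0,0}=K$, $K_{1,0}\supseteq X$, $K_{0,1}\supseteq Y$ and
$$K_{m,n}\supseteq K_{m',n'}\ \text{ if }(m,n)\le(m',n'),\qquad [K_{m,n},K_{m',n'}]\subseteq K_{m+m',n+n'}\ \text{ always}. \tag{2}$$

Explicitly, $K_{0,0}=K$, $K_{1,0}=X$, $K_{0,1}=Y$, and for $m+n\ge2$
$$K_{m,n}\text{ is generated by all }[K_{i,j},K_{k,l}],\quad (i,j),(k,l)\ne(0,0),\ (i+k,j+l)=(m,n). \tag{3}$$

Let us see why (3) describes the smallest family. Any family as in the definition contains the one built by (3), by induction on $m+n$. Conversely, the family (3) satisfies (2). All its members are normal in $K$, by induction, since commutator subgroups of normal subgroups are normal; this settles the commutator condition when one index is $(0,0)$, and (3) itself settles it otherwise. For monotonicity we show $K_{m+1,n}\subseteq K_{m,n}$ by induction on $m+n$; the other direction is symmetric. If $m+n\le1$ then $K_{m,n}$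 is $K$, $X$ or $Y$. The first case is clear. In the other two, $K_{m+1,n}$ is $[X,X]$ or $[X,Y]$, contained in $X$ or in $Y$ respectively. If $m+n\ge2$, take a generating subgroup $[K_{i,j},K_{k,l}]$ of $K_{m+1,n}$; by symmetry assume $i\ge1$. If $(i,j)=(1,0)$, it is $[X,K_{m,n}]\subseteq K_{m,n}$ by normality. Otherwise $(i-1,j)\neq(0,0)$, and $K_{i,j}\subseteq K_{i-1,j}$ by induction (as $(k,l)\ne(0,0)$ gives $i-1+j<m+n$), so the subgroup lies in $[K_{i-1,j},K_{k,l}]\subseteq K_{m,n}$.

**Examples.** By (3), $K_{1,1}=[X,Y]$. The group $K_{2,1}$ is generated by $[K_{1,0},K_{1,1}]=[X,[X,Y]]$ and $[K_{2,0},K_{0,1}]=[[X,X],Y]$. On the two edges we get the ordinary lower central series ($\Gamma_1(G)=G$, $\Gamma_m(G)=[G,\Gamma_{m-1}(G)]$):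
$$K_{m,0}=\Gamma_m(X),\qquad K_{0,n}=\Gamma_n(Y)\qquad(m,n\ge1).$$
For $m\ge2$ the rule (3) and induction say that $K_{m,0}$ is generated by the $[\Gamma_i(X),\Gamma_k(X)]$ with $i+k=m$, $i,k\ge1$. These lie in $\Gamma_m(X)$, and $i=1$ gives all of it. In particular $K_{m,0}=[X,K_{m-1,0}]$ for $m\ge 2$, and $K_{0,n}=[Y,K_{0,n-1}]$ for $n\ge2$. For $p=q=1$, Section 1 showed $K_{2,0}=[X,[X,Y]]=K_{2,1}$, and $w\in K_{2,1}$.

**Theorem.** Let $p,q\ge1$ and let $K,X,Y,K_{m,n}$ be as above. Then $K_{m,n}=K_{m,0}\cap K_{0,n}$ for all $(m,n)\in\mathbb N^2$.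

The inclusion $\subseteq$ is monotonicity. If $m=0$ or $n=0$ there is nothing to prove, because $K_{0,0}=K$.

## 3. Calculus with normal subgroups

For normal subgroups $A,B$ of a group, $[A,B]$ is the subgroup generated by all $[a,b]$ with $a\in A$, $b\in B$. It is normal because $g[a,b]g^{-1}=[gag^{-1},gbg^{-1}]$, and $[A,B]=[B,A]$ because $[a,b]^{-1}=[b,a]$. By (1), for normal $A,B,C$,
$$[A,BC]=[A,B]\,[A,C]. \tag{4}$$

The *Hall–Witt identity* states
$$[[a,b],bcb^{-1}]\cdot[[b,c],cac^{-1}]\cdot[[c,a],aba^{-1}]=1. \tag{5}$$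
To check it, put $P=aba^{-1}ca$, $Q=bcb^{-1}ab$, $R=cac^{-1}bc$. Then
$$[[a,b],bcb^{-1}]=aba^{-1}b^{-1}\cdot bcb^{-1}\cdot bab^{-1}a^{-1}\cdot bc^{-1}b^{-1}=aba^{-1}ca\cdot b^{-1}a^{-1}bc^{-1}b^{-1}=PQ^{-1}.$$
The substitution $a\to b\to c\to a$ carries $P\to Q\to R\to P$, so the other two factors are $QR^{-1}$ and $RP^{-1}$, and the product is $1$.

From (5) we get the *three subgroups lemma* for normal subgroups:
$$[[A,B],C]\subseteq[A,[B,C]]\,[B,[A,C]]. \tag{6}$$
Indeed, let $N$ be the right side, a normal subgroup. In (5) with $a\in A,b\in B,c\in C$ the second and third factors lie in $N$, so the first does. As $c$ runs over $C$, so does $bcb^{-1}$; hence every $[a,b]$ commutes with every element of $C$ modulo $N$. The $[a,b]$ generate $[A,B]$, so $[[A,B],C]\subseteq N$.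

## 4. Passing between neighboring columns, and column zero

Call $(K_{m,n})_{n\ge0}$ the $m$-th column.

**Step 1 (reduction to neighboring columns).** *The purpose is to replace the intersection over a long distance by a statement about columns $m$ and $m+1$.* It suffices to prove
$$K_{m,n}\cap K_{m+1,0}=K_{m+1,n}\qquad\text{for all }m,n\ge0. \tag{7}$$
We induct on $m$. For $m=0$ the theorem is trivial. If $K_{m,n}=K_{m,0}\cap K_{0,n}$, then, since $K_{m+1,0}\subseteq K_{m,0}$,
$$K_{m+1,0}\cap K_{0,n}=K_{m+1,0}\cap K_{m,0}\cap K_{0,n}=K_{m+1,0}\cap K_{m,n}=K_{m+1,n},$$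
where the last equality is (7).

Let $F=\langle y_1,\dots,y_q\rangle$. The map $K\to F$ that kills the $x_i$ and fixes the $y_j$ is a retraction with kernel $X$, so $K=XF$ and $X\cap F=1$.

**Step 2 (the case $m=0$ of (7)).** *The purpose is to peel off the part of an element of $K_{0,n}$ that involves no $x$.* We claim
$$K_{0,n}=\Gamma_n(F)\,K_{1,n}\qquad(n\ge1). \tag{8}$$
The right side is a subgroup since $K_{1,n}$ is normal. It lies in $K_{0,n}$ since $\Gamma_n(F)\subseteq\Gamma_n(Y)=K_{0,n}$ and $K_{1,n}\subseteq K_{0,n}$. For the other inclusion we induct on $n$.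

Let $n=1$. As $K=XF$, the group $Y$ is generated by elements $(xf)y(xf)^{-1}$ with $x\in X$ and $f,y\in F$. Such an element equals $[x,fyf^{-1}]\cdot fyf^{-1}\in K_{1,1}F$.

Let $n\ge2$. By the cases $1$ and $n-1$, the group $K_{0,n}=[Y,K_{0,n-1}]$ is generated by commutators $[fa,hb]$ with $f\in F$, $a\in K_{1,1}$, $h\in\Gamma_{n-1}(F)$, $b\in K_{1,n-1}$. By (1),
$$[fa,hb]=f[a,hb]f^{-1}\cdot[f,hb],\qquad [f,hb]=[f,h]\cdot h[f,b]h^{-1}.$$
Here $[a,hb]\in[K_{1,1},K_{0,n-1}]\subseteq K_{1,n}$ and $[f,b]\in[K_{0,1},K_{1,n-1}]\subseteq K_{1,n}$. So $[fa,hb]\in[f,h]\,K_{1,n}\subseteq\Gamma_n(F)K_{1,n}$, using normality of $K_{1,n}$. This proves (8).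

Now let $n\ge1$ and let $g\in K_{0,n}\cap K_{1,0}$. Write $g=fk$ with $f\in\Gamma_n(F)$ and $k\in K_{1,n}\subseteq X$. Then $f=gk^{-1}\in X\cap F=1$, so $g\in K_{1,n}$. Since $K_{1,n}\subseteq K_{0,n}\cap K_{1,0}$, this is (7) for $m=0$, $n\ge1$. For $n=0$ it says $K\cap X=X$.

So $K_{1,n}=K_{1,0}\cap K_{0,n}$ for all $n$, and exchanging the roles of the $x$'s and $y$'s, $K_{m,1}=K_{m,0}\cap K_{0,1}$ for all $m$. For instance, with $p=2$, $q=1$, the element $[x_1,yx_2y^{-1}]\,[x_1,x_2]^{-1}$ lies in $\Gamma_2(X)\cap Y$, and with $u=[y,x_2]$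
$$[x_1,ux_2]\,[x_1,x_2]^{-1}=[x_1,u]\cdot u[x_1,x_2]u^{-1}[x_1,x_2]^{-1}=[x_1,u]\cdot[u,[x_1,x_2]]\in K_{2,1}.$$

**Where peeling stops.** The natural plan is to keep peeling. The first pair that the above does not reach is $(2,2)$, and here no argument that uses only commutator rules and the two retractions can succeed. To see this, let $Q$ be the quotient of the free group on $x,y$ by its fourth lower central subgroup and the further relation $[x,[x,y]]=[y,[x,y]]$. Apply the recipe (3) in $Q$, with the normal closures of $x$ and of $y$; the resulting subgroups $Q_{m,n}$ are the images of the $K_{m,n}$. The group $\Gamma_3/\Gamma_4$ of the free group on $x,y$ is free abelian on the classes of $[x,[x,y]]$ and $[y,[x,y]]$, and it is central in the class-3 quotient. So in $Q$ the subgroup $\Gamma_3(Q)$ is infinite cyclic and central, generated by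
$$u=[x,[x,y]]=[y,[x,y]].$$
Killing $x$, or killing $y$, respects the relations, so both retractions exist in $Q$, and the argument of Step 2 applies to $Q$ word for word. But $u\in Q_{2,0}$ by its first form and $u\in Q_{0,2}$ by its second form, while $Q_{2,2}\subseteq\Gamma_4(Q)=1$. So $Q_{2,2}\ne Q_{2,0}\cap Q_{0,2}$.

In terms of (7), the failure is at $m=1$, $n=2$: the element $u=[y,[x,y]]$ lies in $Q_{1,2}$, it lies in $Q_{2,0}$, and it is not in $Q_{2,2}$. Let us see what went wrong. The normal closure of $x$ in $Q$ is generated by $x$, $c=[x,y]$ and $u$: conjugation by $y$ sends $x\mapsto c^{-1}x$, $c\mapsto uc$, $u\mapsto u$, so these three generate a subgroup normalized by $y^{\pm1}$. The commutator subgroup of this normal closure is $\langle[x,c]\rangle=\langle u\rangle$, because $u$ is central. In the abelianization, which is generated by the classes $e$ of $x$ and $\bar c$ of $c$, conjugation by $y$ satisfies $(y-1)e=-\bar c$ and $(y-1)\bar c=0$. The element $u$ becomes trivial there because of the accidental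 relation $(y-1)^2e=0$, a relation in the module $X_{ab}$ that no rewriting of commutators would produce. To go on we must use that in the free group $K$ the module $X/[X,X]$ has no accidental relations.

## 5. The abelianization of $X$ as a module over $\mathbb Z[F]$

We recall the facts about free groups that exclude such relations. Let $I\subset\mathbb Z[F]$ be the augmentation ideal, that is, the kernel of the ring map $\mathbb Z[F]\to\mathbb Z$ sending every $f\in F$ to $1$. The elements $f-1$ with $1\ne f\in F$ form a $\mathbb Z$-basis of $I$. If $F=\langle y\rangle$ and $t$ denotes $y$ in $\mathbb Z[F]=\mathbb Z[t,t^{-1}]$, then $I=(t-1)\mathbb Z[t,t^{-1}]$.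

**(F1)** *$X$ is free on the elements $fx_if^{-1}$ with $f\in F$, $1\le i\le p$.* (Apply Reidemeister–Schreier with the transversal $F$ of $X$ in $K$.) Hence
$$A:=X/[X,X],$$
on which $F$ acts by conjugation, is a free left $\mathbb Z[F]$-module on the classes of $x_1,\dots,x_p$: the class of $fx_if^{-1}$ is $f$ times the class of $x_i$.

**(F2)** (Magnus–Witt) *For a free group $X$ of any rank and any $\mathbb Z$-basis $B$ of $X_{ab}$, the Lie ring homomorphism from the free Lie ring on $B$ to $\bigoplus_{m\ge1}\Gamma_m(X)/\Gamma_{m+1}(X)$ that is the identity on $B$ is an isomorphism.* Here the bracket on the right is induced by the group commutator. Any basis will do: the free Lie ring on a basis of $X_{ab}$ has the universal property that every additive map from $X_{ab}$ to a Lie ring extends uniquely to it, and this property does not mention the basis.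

**(F3)** (Fox) *$I$ is free as a left and as a right $\mathbb Z[F]$-module, on the elements $y_1-1,\dots,y_q-1$.*

**Consequence for the powers of $I$.** Let $M_k$ be the set of products $(y_{j_1}-1)\cdots(y_{j_k}-1)$, with $M_0=\{1\}$. Then $I^k$ is a free left module on $M_k$. For $k=0$ this is clear, and if $I^k=\bigoplus_{e\in M_k}\mathbb Z[F]e$ is free on $M_k$, then
$$I^{k+1}=I\cdot I^k=\bigoplus_{e\in M_k}Ie=\bigoplus_{e\in M_k}\bigoplus_{j}\mathbb Z[F](y_j-1)e$$
by (F3). The same formula gives $I^k/I^{k+1}\cong\bigoplus_{e\in M_k}\mathbb Z[F]/I=\bigoplus_{e\in M_k}\mathbb Z$. Since $A\cong\mathbb Z[F]^p$, we have $I^kA\cong(I^k)^p$, and therefore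
$$I^kA/I^{k+1}A\ \text{ is a free abelian group for every }k\ge0. \tag{9}$$

**Example.** Let $p=q=1$. Then $A=\mathbb Z[t,t^{-1}]$, with $1$ the class of $x$ and $t^k$ the class of $y^kxy^{-k}$. Put $s=t-1$. The class of $[y,x]=yxy^{-1}\cdot x^{-1}$ is $s$, the class of $[y,[y,x]]$ is $s^2$, and $I^kA=s^kA$. Unlike in the group $Q$ of Section 4, here $s^2\ne0$.

## 6. The column quotients $G_{m,n}$

For $m,n\ge0$ put
$$G_{m,n}=K_{m,n}/K_{m+1,n},\qquad \rho:G_{m,n}\to G_{m,n'}\ \ (n\ge n')\ \text{ induced by inclusion.}$$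
So $G_{1,0}=A$, and $G_{m,0}=\Gamma_m(X)/\Gamma_{m+1}(X)$ for $m\ge1$. The kernel of $\rho:G_{m,n}\to G_{m,0}$ is $(K_{m,n}\cap K_{m+1,0})/K_{m+1,n}$. So (7) says exactly that
$$\rho:G_{m,n}\to G_{m,0}\ \text{ is injective}, \tag{10}$$
and we know this for $m=0$. From now on $m\ge1$, so $K_{m,n}\subseteq X$. Then:

* $G_{m,n}$ is abelian, because $[K_{m,n},K_{m,n}]\subseteq K_{2m,2n}\subseteq K_{m+1,n}$. We write it additively.
* $X$ acts trivially on $G_{m,n}$ by conjugation, because $[K_{1,0},K_{m,n}]\subseteq K_{m+1,n}$. So $G_{m,n}$ is a left $\mathbb Z[F]$-module by conjugation, and the maps $\rho$ are $\mathbb Z[F]$-linear.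

**Example.** In $G_{1,1}=[X,Y]/K_{2,1}$ we have the class of $[y_1,x_1]$; its image under $\rho$ in $A$ is $(y_1-1)$ times the class of $x_1$. More generally, for $f\in F$ and $c\in X$, the class in $A$ of $[f,c]=fcf^{-1}\cdot c^{-1}$ is $(f-1)$ times the class of $c$. Each commutation with an element of $F$ thus contributes a factor from $I$. This suggests that $G_{1,n}$ is $I^nA$.

## 7. Column one: $G_{1,n}\cong I^nA$

**Proposition 1.** For $n\ge0$ the map $j_n=\rho:G_{1,n}\to G_{1,0}=A$ is injective with image $I^nA$.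

*Proof.* We induct on $n$. For $n=0$ the map is the identity. Let $n\ge1$.

**Step (i).** *The purpose is to reduce the generators of $K_{1,n}$ to one type: $K_{1,n}=[Y,K_{1,n-1}]$.* By (3), $K_{1,n}$ is generated by the subgroups $[K_{0,j},K_{1,n-j}]$ with $1\le j\le n$, since of two indices adding to $(1,n)$ one has first coordinate $0$ and, being nonzero, second coordinate $j\geq 1$. We show by induction on $j$ that each lies in $[Y,K_{1,n-1}]$. For $j=1$ this is clear. For $j\ge2$ we have $K_{0,j}=[K_{0,1},K_{0,j-1}]$, and by (6)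
$$[K_{0,j},K_{1,n-j}]\subseteq[K_{0,1},[K_{0,j-1},K_{1,n-j}]]\;[K_{0,j-1},[K_{0,1},K_{1,n-j}]]\subseteq[Y,K_{1,n-1}]\;[K_{0,j-1},K_{1,n-(j-1)}].$$
The last factor lies in $[Y,K_{1,n-1}]$ by the induction on $j$.

**Step (ii).** *The purpose is to replace $Y$ by $F$: the group $G_{1,n}$ is generated by the classes of $[f,c]$ with $f\in F$, $c\in K_{1,n-1}$.* By (8) with $n=1$, an element of $Y$ has the form $fa$ with $f\in F$, $a\in K_{1,1}$. By (1), $[fa,c]=f[a,c]f^{-1}\cdot[f,c]$, and $[a,c]\in[K_{1,1},K_{1,n-1}]\subseteq K_{2,n}$. So $[fa,c]$ and $[f,c]$ have the same class in $G_{1,n}=K_{1,n}/K_{2,n}$. Now use (i).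

**Step (iii).** *The purpose is to collect the relations that hold for formal reasons, and to package them as a surjection from a tensor product.* For $f\in F$ and $c\in K_{1,n-1}$, let $\{f,c\}\in G_{1,n}$ be the class of $[f,c]$. By (1), $[f,cc']=[f,c]\cdot c[f,c']c^{-1}$. As $c\in X$ acts trivially on $G_{1,n}$, we get $\{f,cc'\}=\{f,c\}+\{f,c'\}$. If $c'\in K_{2,n-1}$, then $[f,c']\in[K_{0,1},K_{2,n-1}]\subseteq K_{2,n}$, so $\{f,c'\}=0$. Hence $\{f,c\}$ depends only on the class $\bar c\in G_{1,n-1}$ and is additive in it; we write $\{f,\bar c\}$. Since the $f-1$ with $f\ne1$ form a $\mathbb Z$-basis of $I$, and $\{1,\bar c\}=0$, there is a homomorphism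
$$\theta:I\otimes_{\mathbb Z}G_{1,n-1}\to G_{1,n},\qquad\theta((f-1)\otimes\bar c)=\{f,\bar c\}\quad(f\in F).$$
Next, for $f,h\in F$,
$$[f,hch^{-1}]\,[h,c]=fhch^{-1}f^{-1}\,hc^{-1}h^{-1}\cdot hch^{-1}c^{-1}=[fh,c],$$
so $\{fh,\bar c\}-\{h,\bar c\}=\{f,h\bar c\}$. Since $(f-1)h=(fh-1)-(h-1)$, this says
$$\theta((f-1)h\otimes\bar c)=\theta((f-1)\otimes h\bar c).$$
These are the relations that turn $\otimes_{\mathbb Z}$ into $\otimes_{\mathbb Z[F]}$, so $\theta$ induces
$$\bar\theta:I\otimes_{\mathbb Z[F]}G_{1,n-1}\to G_{1,n},$$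
which is surjective by (ii).

**Step (iv).** *The purpose is to show that there are no other relations, even after mapping to $A$.* The class of $[f,c]$ in $A$ is $(f-1)j_{n-1}(\bar c)$. So $j_n\bar\theta$ is the composite
$$I\otimes_{\mathbb Z[F]}G_{1,n-1}\xrightarrow{\;1\otimes j_{n-1}\;}I\otimes_{\mathbb Z[F]}A\longrightarrow\mathbb Z[F]\otimes_{\mathbb Z[F]}A=A,$$
where the second map comes from $I\subset\mathbb Z[F]$. Recall that free modules are flat, that is, tensoring with them preserves injections. The first map is injective because $j_{n-1}$ is injective (induction) and $I$ is a free right module by (F3). The second is injective because $A$ is a free left module by (F1). So $j_n\bar\theta$ is injective, and its image is $I\cdot j_{n-1}(G_{1,n-1})=I\cdot I^{n-1}A=I^nA$. If $j_n(g)=0$, write $g=\bar\theta(v)$ by surjectivity; then $j_n\bar\theta(v)=0$ gives $v=0$ and $g=0$. So $j_n$ is injective, and its image equals that of $j_n\bar\theta$, namely $I^nA$. $\square$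

It is instructive to test Step (iv) on the group $Q$ of Section 4. There the module has $\mathbb Z$-basis $e,\bar c$ and $(y-1)\bar c=0$. Since $I$ is free on $y-1$ as a right module, $(y-1)\otimes\bar c$ is nonzero in the tensor product, but it maps to $(y-1)\bar c=0$. Steps (i)–(iii) are formal and survive; the flatness of $A$ is what fails.

Proposition 1 gives (10) for $m=1$.

## 8. The bigraded Lie ring

For $m\ge2$ we compare $G_{m,n}$ with $G_{m,0}=\Gamma_m(X)/\Gamma_{m+1}(X)$, which (F2) describes as a graded piece of a free Lie ring. So we put a Lie bracket on all the $G_{m,n}$ together. Let $m,m',m''\ge1$.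

**The bracket is well defined.** For $a\in K_{m,n}$, $b\in K_{m',n'}$ take the class of $[a,b]$ in $G_{m+m',n+n'}$. Since $a$ and $b$ lie in $X$, which acts trivially on $G_{m+m',n+n'}$, the identities (1) show that this class is additive in $a$ and in $b$. It vanishes if $a\in K_{m+1,n}$ or $b\in K_{m'+1,n'}$, because $[K_{m+1,n},K_{m',n'}]$ and $[K_{m,n},K_{m'+1,n'}]$ lie in $K_{m+m'+1,n+n'}$. So we get a biadditive map
$$G_{m,n}\times G_{m',n'}\to G_{m+m',n+n'},\qquad(\alpha,\beta)\mapsto[\alpha,\beta].$$

**It is alternating.** We have $[a,a]=1$ and $[a,b]^{-1}=[b,a]$. So $[\alpha,\alpha]=0$ and $[\alpha,\beta]=-[\beta,\alpha]$ for homogeneous elements, and by expanding, $[\alpha,\alpha]=0$ for all elements of the direct sum.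

**It satisfies the Jacobi identity.** Take $a\in K_{m,n}$, $b\in K_{m',n'}$, $c\in K_{m'',n''}$ with classes $\alpha,\beta,\gamma$. All three lie in $X$, so $bcb^{-1}$, $cac^{-1}$, $aba^{-1}$ have the classes $\gamma,\alpha,\beta$. Passing to classes in (5) gives $[[\alpha,\beta],\gamma]+[[\beta,\gamma],\alpha]+[[\gamma,\alpha],\beta]=0$.

Hence $\mathbb G=\bigoplus_{m\ge1,n\ge0}G_{m,n}$ is a bigraded Lie ring. On $\bigoplus_mG_{m,0}$ the bracket is the usual one on the lower central quotients of $X$.

**It is compatible with $\rho$.** Let $\alpha\in G_{m,n}$ and $\beta\in G_{m',n'}$ be represented by $a,b$, and let $n_0\le n$, $n_0'\le n'$. Then, in $G_{m+m',n_0+n_0'}$,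
$$[\rho\alpha,\rho\beta]=\rho[\alpha,\beta], \tag{11}$$
because both sides are represented by $[a,b]$.

**Example.** With $p=q=1$, let $\xi\in G_{1,0}$ be the class of $x$ and $\eta\in G_{1,1}$ the class of $[y,x]$. Then $[\xi,\eta]\in G_{2,1}$ is the class of $[x,[y,x]]=w$.

## 9. Column one generates $\mathbb G$

To use Proposition 1 in higher columns, we need that $\mathbb G$ contains nothing that does not come from column one.

**Lemma 2.** For $m\ge2$ and $n\ge0$,
$$K_{m,n}=K_{m+1,n}\,N_{m,n},\qquad N_{m,n}=\prod_{s=0}^n[K_{1,s},K_{m-1,n-s}].$$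

*Proof.* The right side is a normal subgroup contained in $K_{m,n}$. We prove $\subseteq$ by induction on $(m,n)$ in lexicographic order. By (3) we must show
$$[K_{i,j},K_{k,l}]\subseteq K_{m+1,n}N_{m,n}\quad\text{whenever } i+k=m,\ j+l=n,\ (i,j),(k,l)\ne(0,0).$$

**Step (i): $i,k\ge1$.** *The purpose is to move weight from the left entry to the right entry until the left entry is in column one.* We induct on $i$. For $i=1$ the subgroup $[K_{1,j},K_{m-1,n-j}]$ is a factor of $N_{m,n}$. Let $i\ge2$. Since $k\ge1$ we have $i<m$, so the lemma for $(i,j)$ is available: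
$$K_{i,j}=K_{i+1,j}\prod_{s=0}^j[K_{1,s},K_{i-1,j-s}].$$
By (4) we may treat the factors separately. First, $[K_{i+1,j},K_{k,l}]\subseteq K_{m+1,n}$. Second, by (6),
$$[[K_{1,s},K_{i-1,j-s}],K_{k,l}]\subseteq[K_{1,s},[K_{i-1,j-s},K_{k,l}]]\;[K_{i-1,j-s},[K_{1,s},K_{k,l}]]\subseteq[K_{1,s},K_{m-1,n-s}]\;[K_{i-1,j-s},K_{k+1,l+s}].$$
The first factor is in $N_{m,n}$. The second has the same total index $(m,n)$ and left column $i-1\ge1$, so it lies in $K_{m+1,n}N_{m,n}$ by the induction on $i$.

**Step (ii): $i=0$ or $k=0$.** *The purpose is to absorb a commutation with an element of column zero into one of the two entries.* As $[A,B]=[B,A]$, assume $i=0$. Then $k=m$, $j\ge1$ and $l=n-j<n$. The lemma for $(m,l)$, which precedes $(m,n)$, gives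
$$K_{m,l}=K_{m+1,l}\prod_{s=0}^l[K_{1,s},K_{m-1,l-s}].$$
Again $[K_{0,j},K_{m+1,l}]\subseteq K_{m+1,n}$, and by (6)
$$[K_{0,j},[K_{1,s},K_{m-1,l-s}]]\subseteq[K_{1,s},[K_{m-1,l-s},K_{0,j}]]\;[K_{m-1,l-s},[K_{1,s},K_{0,j}]]\subseteq[K_{1,s},K_{m-1,n-s}]\;[K_{m-1,l-s},K_{1,s+j}].$$
Both factors occur in $N_{m,n}$. For the second, note that $s+j\le l+j=n$ and $n-(s+j)=l-s$. $\square$

**Corollary 3.** For $m\ge1$, $n\ge0$, the abelian group $G_{m,n}$ is spanned by the brackets
$$[a_1,[a_2,\dots[a_{m-1},a_m]\dots]],\qquad a_i\in G_{1,n_i},\ n_i\ge0,\ \textstyle\sum n_i=n.$$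

*Proof.* We induct on $m$; for $m=1$ there is nothing to prove. Let $m\ge2$. By Lemma 2, every class in $G_{m,n}=K_{m,n}/K_{m+1,n}$ is represented by a product of elements $[a,c]^{\pm1}$ with $a\in K_{1,s}$, $c\in K_{m-1,n-s}$, $0\le s\le n$. In the abelian group $G_{m,n}$ the products and inverses become sums and negatives. So $G_{m,n}$ is spanned by brackets $[\alpha,\gamma]$ with $\alpha\in G_{1,s}$ and $\gamma\in G_{m-1,n-s}$. Expand $\gamma$ by the induction hypothesis and use biadditivity. $\square$

## 10. A weighted basis of $A$ and injectivity in all columns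

Fix $m\ge1$ and $n\ge0$. We want $\rho:G_{m,n}\to G_{m,0}$ to be injective. Step (iv) of Section 7 suggests how to get this: find a group $S$ and a map $S\to G_{m,n}$ that is surjective and whose composite with $\rho$ is injective.

Corollary 3 offers an obvious candidate, the direct sum of all $G_{1,n_1}\otimes\dots\otimes G_{1,n_m}$ with $\sum n_i=n$. It surjects onto $G_{m,n}$, but the composite with $\rho$ is not injective, already for $m=2$, $n=1$. There the candidate is $(G_{1,0}\otimes G_{1,1})\oplus(G_{1,1}\otimes G_{1,0})$. For nonzero $\alpha,\beta\in G_{1,1}$, the element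
$$(\rho\alpha\otimes\beta,\ -\alpha\otimes\rho\beta)$$
is nonzero, since these groups are free abelian and $\rho$ is injective on $G_{1,1}$. But it maps to $[\rho\alpha,\beta]-[\alpha,\rho\beta]$, which is $0$, since both brackets are represented by the same commutator. The summands overlap: a bracket whose entries are deeper than necessary is counted several times. The remedy is to give each basis element of $A$ one weight, its true depth, and to admit every basis bracket of total weight *at least* $n$, once.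

**Step 1 (an adapted basis).** *The purpose is a basis of $A$ that contains a basis of every $I^jA$, $j\le n$.* By (9), the groups $I^jA/I^{j+1}A$ for $0\le j<n$ are free abelian. So $I^{j+1}A$ has a complement in $I^jA$, spanned by lifts of a basis of the quotient; call these lifts $B_j$. The group $I^nA$ is free abelian, being a subgroup of the free abelian group $A$; let $B_n$ be a basis of it. Then $B=B_0\sqcup\dots\sqcup B_n$ is a $\mathbb Z$-basis of $A$ and
$$B_j\sqcup\dots\sqcup B_n\ \text{ is a basis of }I^jA\quad(0\le j\le n). \tag{12}$$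
Give $b\in B_j$ the weight $j$. Let $L=\bigoplus_{r,w}L_{r,w}$ be the free Lie ring on $B$, bigraded by length $r$ and total weight $w$, and let $L_r=\bigoplus_wL_{r,w}$. For example, if $b\in B_0$ and $c\in B_1$, then $[b,[b,c]]\in L_{3,1}$ and $[c,[b,c]]\in L_{3,2}$.

**Example.** For $p=q=1$ and $A=\mathbb Z[t,t^{-1}]$, $s=t-1$, we may take $B_j=\{s^j\}$ for $j<n$ and $B_n=\{s^nt^k:k\in\mathbb Z\}$.

**Step 2 (the maps).** *The purpose is to lift each basis element to its true depth and to define the source $S$.* By Proposition 1, $j_j:G_{1,j}\to I^jA$ is an isomorphism, so each $b\in B_j$ has a unique preimage $\tilde b\in G_{1,j}$. Let $\Phi:L\to\mathbb G$ be the Lie homomorphism with $\Phi(b)=\tilde b$; then $\Phi(L_{r,w})\subseteq G_{r,w}$. Define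
$$\Psi:\bigoplus_{w\ge n}L_{m,w}\longrightarrow G_{m,n},\qquad\Psi|_{L_{m,w}}:\ L_{m,w}\xrightarrow{\;\Phi\;}G_{m,w}\xrightarrow{\;\rho\;}G_{m,n}.$$

**Step 3 ($\Psi$ is surjective).** *The purpose is to write the spanning brackets of Corollary 3 in terms of basis brackets of weight at least $n$.* Take $[a_1,[a_2,\dots,a_m]\dots]$ with $a_i\in G_{1,n_i}$ and $\sum n_i=n$; in particular $n_i\le n$. By (12), $j_{n_i}(a_i)\in I^{n_i}A$ is a $\mathbb Z$-combination of elements $b\in B_{n_i}\sqcup\dots\sqcup B_n$. For such $b$, say $b\in B_j$ with $j\ge n_i$, the element $\rho(\tilde b)\in G_{1,n_i}$ satisfies $j_{n_i}(\rho(\tilde b))=j_j(\tilde b)=b$. Since $j_{n_i}$ is injective, $a_i$ is the same $\mathbb Z$-combination of the elements $\rho(\tilde b)$. Expand the bracket multilinearly. By (11), applied repeatedly, each resulting term is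
$$[\rho(\tilde b_1),[\rho(\tilde b_2),\dots,\rho(\tilde b_m)]\dots]=\rho\,\Phi\big([b_1,[b_2,\dots,b_m]\dots]\big),$$
and $[b_1,[b_2,\dots,b_m]\dots]$ has length $m$ and total weight at least $\sum n_i=n$. So each term is in the image of $\Psi$.

**Step 4 ($\rho\circ\Psi$ is injective).** *The purpose is to recognize $\rho\circ\Psi$ as a restriction of the Magnus–Witt isomorphism.* Consider the map
$$L\longrightarrow\bigoplus_{r\ge1}G_{r,0}=\bigoplus_{r\ge1}\Gamma_r(X)/\Gamma_{r+1}(X),\qquad L_{r,w}\xrightarrow{\;\Phi\;}G_{r,w}\xrightarrow{\;\rho\;}G_{r,0}.$$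
By (11) it is a Lie homomorphism. It sends $b\in B_j$ to $\rho(\tilde b)=j_j(\tilde b)=b\in A=X_{ab}$. Since $B$ is a $\mathbb Z$-basis of $X_{ab}$, it is an isomorphism by (F2). The composite $\bigoplus_{w\ge n}L_{m,w}\xrightarrow{\Psi}G_{m,n}\xrightarrow{\rho}G_{m,0}$ is its restriction to the subgroup $\bigoplus_{w\ge n}L_{m,w}$ of $L_m$, hence injective.

**Step 5 (conclusion).** *The purpose is to combine the two properties and return to the reduction.* Let $g\in G_{m,n}$ with $\rho(g)=0$ in $G_{m,0}$. By Step 3, $g=\Psi(v)$ for some $v$. Then $\rho\Psi(v)=0$, so $v=0$ by Step 4, and $g=0$. This is (10), that is, (7), for all $m\ge1$ and $n\ge0$. The case $m=0$ of (7) is Step 2 of Section 4, and Step 1 of Section 4 gives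
$$K_{m,n}=K_{m,0}\cap K_{0,n}\qquad\text{for all }(m,n)\in\mathbb N^2.\qquad\blacksquare$$

**The pair $(2,2)$ for $p=q=1$.** The proof also identifies the image of $G_{m,n}$ in $G_{m,0}$: under the isomorphism of Step 4 it is $\bigoplus_{w\ge n}L_{m,w}$. Take $m=n=2$, with $B_0=\{1\}$, $B_1=\{s\}$, $B_2=\{s^2t^k:k\in\mathbb Z\}$. Then $L_{2,0}=0$, because $[1,1]=0$, and $L_{2,1}=\mathbb Z\,[1,s]$. Hence
$$\Gamma_2(X)\big/K_{2,2}\,\Gamma_3(X)\;\cong\;L_2\Big/\bigoplus_{w\ge2}L_{2,w}\;\cong\;\mathbb Z,$$
generated by the class of $[x,[y,x]]$, which is the element $w=[x,yxy^{-1}]$ of Section 1. The element $w'=[x,y^2xy^{-2}]$ has class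
$$[1,t^2]=[1,1+2s+s^2]=2[1,s]+[1,s^2],$$
so it maps to $2\in\mathbb Z$ and is not in $K_{2,2}$; by the Theorem it is not in $\Gamma_2(Y)$. This agrees with a direct count. As in Section 1, $w'=[x,[y^2,x]]$, and $[y^2,x]=y_0^2y_1^{-2}$, so $w'=y_1^2y_2^{-2}\cdot y_1^2y_0^{-2}$. Its class in $Y/[Y,Y]$ is $2(2y_1-y_0-y_2)$, twice the class of $w$.
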